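\title{Large intersecting sets in $3$-transitive groups}

\begin{abstract}
Two permutations intersect if they agree at some point. We prove that there is an absolute constant $c_0<1$ such that, in every $3$-transitive group $G$ of degree $n$, each set of at least $c_0|G|/n$ pairwise intersecting elements lies in a coset of a point stabilizer. For $n\ge 60$ the constant $71/72$ works. Outside one family of groups between $\mathrm{PSL}(2,q)$ and $\mathrm{P\Gamma L}(2,q)$, the constant $2/3$ works in large degree, and it cannot be lowered. For $\mathrm{Alt}(n)$, $\mathrm{PGL}(2,q)$ and $\mathrm{AGL}(m,2)$ the threshold is asymptotically $1-d(G)$, where $d(G)$ is the proportion of derangements. The proof combines the classification of $3$-transitive groups, a stability version of the ratio bound, and a third-moment identity that holds under $3$-transitivity.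
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Intersecting sets of permutations}

Let $G\le\mathrm{Sym}(\Omega)$ be a transitive permutation group of finite degree $n=|\Omega|$. Two elements $g,h\in G$ \emph{intersect} if $g(\alpha)=h(\alpha)$ for some $\alpha\in\Omega$, equivalently if $gh^{-1}$ fixes a point, and $S\subseteq G$ is an \emph{intersecting set} if any two of its elements intersect. If each permutation is identified with its graph, an $n$-element subset of $\Omega\times\Omega$, these are intersecting families of sets in the usual sense, and the evident examples consist of all graphs through one cell $(\alpha,\beta)$: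
\[
G_{\alpha\to\beta}=\{g\in G: g(\alpha)=\beta\}.
\]
These are the \emph{canonical sets}. Each is a coset of a point stabilizer and has $|G|/n$ elements. Recall that $G$ is \emph{$k$-transitive} if it is transitive on ordered $k$-tuples of distinct points. Two facts describe the largest intersecting sets.
\begin{enumerate}
\item[(F1)] (Meagher, Spiga and Tiep.) If $G$ is $2$-transitive, every intersecting set has at most $|G|/n$ elements.
\item[(F2)] (The strict-EKR property of $3$-transitive groups, the subject of \cite{Pantangi}.) If $G$ is $3$-transitive, every intersecting set with exactly $|G|/n$ elements is canonical.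
\end{enumerate}
The next question is whether intersecting sets of nearly maximal size must also be canonical in nature. The following conjecture comes from \cite{Pantangi}.

\medskip\noindent\textbf{Conjecture.} \emph{There is an absolute constant $c_0<1$ such that, for every $3$-transitive group $G$ of degree $n$, every intersecting set $S\subseteq G$ with $|S|\ge c_0|G|/n$ is contained in a canonical set.}\medskip

For a single group such a constant exists by (F1) and (F2), because an intersecting set with more than $|G|/n-1$ elements has exactly $|G|/n$. The content of the conjecture is that the constant does not depend on $G$.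

Which constant should one expect? Let $D=D(G)$ be the set of \emph{derangements} (elements without fixed points) and $d(G)=|D|/|G|$. Take a canonical set and an element $g$ outside it, discard the elements $h$ of the canonical set that do not intersect $g$, and adjoin $g$. An element $h$ is discarded when $hg^{-1}$ is a derangement, so about a proportion $d(G)$ is lost; in a $2$-transitive group the exact number is $|D|/(n-1)$. In $\mathrm{Sym}(5)$, with $44$ derangements, this leaves $24-11+1=14$ elements out of a possible $24$. The resulting set lies in no canonical set, so the threshold for $G$ cannot be much below $1-d(G)$, and one would guess that it is about $1-d(G)$. We shall see that $\frac13\le d(G)\le\frac12$ for $3$-transitive groups and that $d(G)$ comes arbitrarily close to $\frac13$, so the natural guess for a common threshold in large degree is $\frac23$.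

\subsection{The groups and the results}\label{sec:groups}

The group $\mathrm{PGL}(2,q)$ acts on the projective line $\mathbb F_q\cup\{\infty\}$ of size $n=q+1$ \emph{sharply} $3$-transitively: exactly one element maps a given ordered triple of distinct points to another. Its normal subgroup $\mathrm{PSL}(2,q)$ is $2$-transitive; it has index $2$ if $q$ is odd and equals $\mathrm{PGL}(2,q)$ if $q$ is even. For $q=p^f$ with $p$ prime, $\mathrm{P\Gamma L}(2,q)=\mathrm{PGL}(2,q)\rtimes\langle\sigma\rangle$, where $\sigma\colon x\mapsto x^p$ has order $f$; both $\mathrm{PSL}(2,q)$ and $\mathrm{PGL}(2,q)$ are normal in it. The group $\mathrm{AGL}(m,2)$ of invertible affine maps of $\mathbb F_2^m$ has degree $n=2^m$ and is $3$-transitive for $m\ge2$, since any three distinct points of $\mathbb F_2^m$ are affinely independent.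

We call the groups $\mathrm{Alt}(n)$, $\mathrm{PGL}(2,q)$ and $\mathrm{AGL}(m,2)$ \emph{basic}. We call $G$ \emph{twisted} if $q$ is odd, $\mathrm{PSL}(2,q)\le G\le\mathrm{P\Gamma L}(2,q)$, $G$ is $3$-transitive, and $\mathrm{PGL}(2,q)\not\le G$.

\begin{theorem}\label{thm:A}
The conjecture holds. If $G$ is $3$-transitive of degree $n\ge60$ and $S\subseteq G$ is intersecting with $|S|\ge\frac{71}{72}|G|/n$, then $S$ lies in a canonical set. For all $n$, the constant $c_0=1-1/60!$ works.
\end{theorem}

\begin{theorem}\label{thm:B}
\begin{enumerate}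
\item[(i)] For every $\varepsilon>0$ there is $n_0(\varepsilon)$ such that, if $G$ is a basic group of degree $n\ge n_0(\varepsilon)$, every intersecting set $S$ with $|S|\ge(1-d(G)+\varepsilon)|G|/n$ lies in a canonical set.
\item[(ii)] There is $n_0$ such that, for every $3$-transitive group $G$ of degree $n\ge n_0$ that is not twisted, every intersecting set $S$ with $|S|\ge\frac23|G|/n$ lies in a canonical set.
\item[(iii)] Every $2$-transitive group $G$ of degree $n>4$ has an intersecting set of size $\frac{|G|}n-\frac{|D|}{n-1}+1$ that lies in no canonical set. Hence $1-d(G)$ in \textup{(i)} cannot be lowered asymptotically. Moreover, as the groups $\mathrm{P\Gamma L}(2,2^r)$ with $r$ prime, $r\to\infty$, show, $\frac23$ in \textup{(ii)} cannot be replaced by a smaller constant, and necessarily $c_0\ge\frac23$ in the conjecture.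
\end{enumerate}
\end{theorem}

For twisted groups we prove only the constant $71/72$ of Theorem~\ref{thm:A}, and we do not claim that it is sharp.

\subsection{Outline, tools and notation}

To a set $S\subseteq G$ we attach its \emph{relative size} $c=n|S|/|G|$ and the $n\times n$ matrix of \emph{entries} $a_{\alpha\beta}=n|S\cap G_{\alpha\to\beta}|/|G|$, the density of $S$ in each canonical set. The proof has three steps, presented in the order in which they require more machinery.
\begin{enumerate}
\item \emph{Rounding} (Section~\ref{sec:der}). If $S$ is intersecting and $a_{\alpha\beta}\ge1-d(G)$, then $S\subseteq G_{\alpha\to\beta}$.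
\item \emph{A large entry} (Section~\ref{sec:mom}). Let $U$ be the span of the indicator functions of the canonical sets. If the indicator of $S$ is close to $U$, a comparison of second and third moments produces a large entry.
\item \emph{Closeness to $U$} (Sections~\ref{sec:ratio} and~\ref{sec:weights}). If $S$ is intersecting and $c$ is close to $1$, its indicator is close to $U$. This is an eigenvalue argument, and it needs a suitable random walk on each family of groups.
\end{enumerate}
Section~\ref{sec:A} assembles Theorem~\ref{thm:A}. For Theorem~\ref{thm:B} the second step yields only an entry bounded away from $0$; Section~\ref{sec:B} shows that every entry is close to $0$ or to $c$.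

Besides (F1) and (F2), which are needed only for $n<60$, we use the standard character tables of $\mathrm{PGL}(2,q)$ and $\mathrm{PSL}(2,q)$, Clifford theory and Gallagher's theorem, all recalled where they enter, and two further published results.
\begin{enumerate}
\item[(F3)] (A consequence of the classification of finite simple groups; see \cite{Cameron} or \cite[\S7.7]{DixonMortimer}.) A $3$-transitive group of degree $n>24$ is $\mathrm{Alt}(n)$, $\mathrm{Sym}(n)$ or $\mathrm{AGL}(m,2)$ with $n=2^m$, or satisfies $\mathrm{PSL}(2,q)\le G\le\mathrm{P\Gamma L}(2,q)$ with $n=q+1$.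
\item[(F4)] (Rasala \cite{Rasala}.) For $n\ge9$, the irreducible characters of $\mathrm{Sym}(n)$ other than those labeled by $(n)$, $(1^n)$, $(n-1,1)$, $(2,1^{n-2})$ have degree at least $n(n-3)/2$.
\end{enumerate}
We use (F3) in the following form: \emph{a $3$-transitive group of degree $n>24$ is either twisted or has a basic normal subgroup of degree $n$.} Indeed $\mathrm{Alt}(n)\trianglelefteq\mathrm{Sym}(n)$, and a group of the last kind that is not twisted contains $\mathrm{PGL}(2,q)$.

Permutations are composed as functions. For functions on $G$, $\mathbb E$ is the average over $G$, $\langle f,h\rangle=\mathbb E[f\bar h]$ and $\|f\|^2=\langle f,f\rangle$. We write $\mathbf 1_{\alpha\beta}$ for the indicator of $G_{\alpha\to\beta}$ and $(x)_k=x(x-1)\cdots(x-k+1)$.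

\section{Derangements and rounding}\label{sec:der}

\subsection{Proportions of derangements}

We need derangements not only in groups but in cosets of normal subgroups. A $k$-transitive group fixes the first $k$ factorial moments of the number of fixed points, in any coset, and truncated inclusion--exclusion converts these moments into bounds.

\begin{lemma}\label{lem:cosets}
Let $M\le\mathrm{Sym}(\Omega)$ and $z\in\mathrm{Sym}(\Omega)$. Let $X$ be the number of fixed points of a uniformly random element of $Mz$, and $p=\Pr(X=0)$.
\begin{enumerate}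
\item[(a)] If $M$ is $2$-transitive, then $p\le\frac12$.
\item[(b)] If $M$ is $3$-transitive, then $p=\frac13+\mathbb E\bigl[\mathbf 1_{X\ge4}\binom{X-1}3\bigr]\ge\frac13$.
\item[(c)] If $M=\mathrm{PSL}(2,q)$ with $q$ odd and $n=q+1$, then $p\ge\frac16$.
\end{enumerate}
\end{lemma}

\begin{proof}
The number $(X)_k$ counts ordered $k$-tuples $\tau$ of distinct fixed points, and $x=yz$ with $y\in M$ fixes $\tau$ if and only if $y$ maps $z\tau$ to $\tau$. If $M$ is $k$-transitive, this has probability $1/(n)_k$ for each of the $(n)_k$ tuples, so $\mathbb E(X)_k=1$. In case (c), $M$ is $2$-transitive of order $(n)_3/2$ and at most one $y\in M$ maps $z\tau$ to $\tau$ for a triple $\tau$; each probability is $0$ or $2/(n)_3$, so $\mathbb E(X)_3\le2$.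

For integers $X\ge1$ and $r\ge0$, Pascal's rule and induction on $r$ give $\sum_{i=0}^r(-1)^i\binom Xi=(-1)^r\binom{X-1}r$; for $X=0$ the sum is $1$. With $r=2$ and $r=3$,
\[
\mathbf 1_{X=0}=1-X+\tbinom X2-\mathbf 1_{X\ge1}\tbinom{X-1}2=1-X+\tbinom X2-\tbinom X3+\mathbf 1_{X\ge4}\tbinom{X-1}3 .
\]
Take expectations. In all cases $\mathbb E[1-X+\binom X2]=\frac12$, which gives (a), and $\mathbb E\binom X3$ equals $\frac16$ in case (b) and is at most $\frac13$ in case (c).
\end{proof}

The formula in (b) says that $d(G)$ exceeds $\frac13$ by the contribution of the elements with at least four fixed points. This makes the following values easy to obtain.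

\begin{lemma}\label{lem:dvalues}
\begin{enumerate}
\item[(a)] $d(\mathrm{PGL}(2,q))=\dfrac q{2(q+1)}$.
\item[(b)] $d(\mathrm{Alt}(n))\to1/e$ as $n\to\infty$.
\item[(c)] $d(\mathrm{AGL}(m,2))\ge\frac13+2^{-32}$ for $m\ge2$.
\item[(d)] $d(\mathrm{P\Gamma L}(2,2^r))\to\frac13$ as $r\to\infty$ through the primes.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By sharp $3$-transitivity only the identity has $X\ge3$, so Lemma~\ref{lem:cosets}(b) gives $d=\frac13+\binom q3/(q(q^2-1))=\frac13+\frac{q-2}{6(q+1)}=\frac q{2(q+1)}$.

(b) Let $J$ be the all-ones matrix. Expanding the determinant shows that $\det(J-I)$ is the number of even derangements in $\mathrm{Sym}(n)$ minus the number of odd ones. The eigenvalues of $J-I$ are $n-1$ once and $-1$ with multiplicity $n-1$, so $\det(J-I)=(-1)^{n-1}(n-1)$. Hence $d(\mathrm{Alt}(n))=d(\mathrm{Sym}(n))+(-1)^{n-1}(n-1)/n!$, and $d(\mathrm{Sym}(n))=\sum_{i=0}^n(-1)^i/i!\to1/e$.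

(c) By Lemma~\ref{lem:cosets}(b), $d\ge\frac13+\Pr(X\ge4)$. The fixed points of an affine map form an affine subspace or the empty set, so $X$ is $0$ or a power of $2$, and $Y=(X)_3$ is positive exactly when $X\ge4$. We have $\mathbb EY=1$ and $\mathbb EY^2\le\mathbb EX^6$. An element fixes $X^6$ tuples in $\Omega^6$, so by the orbit-counting lemma $\mathbb EX^6$ is the number of orbits on $\Omega^6$. The orbit of $(x_1,\dots,x_6)$ is determined by the linear relations among the vectors $x_j+x_1$ ($2\le j\le6$), since two tuples of vectors with the same relations differ by an invertible linear map. These relations are recorded by the family of sets $J\subseteq\{1,\dots,6\}$ of even size with $\sum_{j\in J}x_j=0$. There are $32$ sets of even size, hence at most $2^{32}$ orbits. By Cauchy--Schwarz, $1=(\mathbb E[Y\mathbf 1_{Y>0}])^2\le2^{32}\Pr(X\ge4)$.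

(d) Let $N=\mathrm{PGL}(2,2^r)$ and consider a coset $N\sigma^i\ne N$. If $x\in N\sigma^i$ has three fixed points, some $N$-conjugate $x'$ of $x$ fixes $\infty,0,1$, and $x'\in N\sigma^i$ because $N$ is normal. Then $x'\sigma^{-i}\in N$ fixes $\infty,0,1$, so $x'=\sigma^i$. As $r$ is prime, $\sigma^i$ generates $\langle\sigma\rangle$ and fixes only $\infty$ and the elements of $\mathbb F_2$. So $X\le3$ on the coset, and by Lemma~\ref{lem:cosets}(b) exactly one third of it consists of derangements. This holds for $r-1$ of the $r$ cosets of $N$.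
\end{proof}

\subsection{Rounding and transfer}

An element $g$ outside a canonical set forbids a definite share of it.

\begin{lemma}\label{lem:count}
Let $N\trianglelefteq G$ with $N$ $2$-transitive, let $y,g\in G$ and $g(\alpha)\ne\beta$. Then $|Ny\cap G_{\alpha\to\beta}|=|N|/n$, and exactly $|D\cap Nyg^{-1}|/(n-1)$ elements of $Ny\cap G_{\alpha\to\beta}$ do not intersect $g$.
\end{lemma}

\begin{proof}
The first claim holds because $xy(\alpha)=\beta$ for exactly $|N|/n$ elements $x\in N$. Put $\gamma=g(\alpha)$ and $z=yg^{-1}$. The map $h\mapsto hg^{-1}$ is a bijection from $Ny\cap G_{\alpha\to\beta}$ to $\{x\in Nz:x(\gamma)=\beta\}$, and $h$ fails to intersect $g$ exactly when $hg^{-1}\in D$. Conjugation by $N$ preserves $D$ and, as $N$ is normal, the coset $Nz$; conjugation by $v\in N$ turns the condition $x(\gamma)=\beta$ into $x(v\gamma)=v\beta$. Since $N$ is $2$-transitive, the number of $x\in D\cap Nz$ with $x(\gamma)=\beta$ is the same for all $n(n-1)$ pairs $\gamma\ne\beta$. Each derangement is counted for $n$ pairs, so this number is $n|D\cap Nz|/(n(n-1))$.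
\end{proof}

\begin{lemma}[Rounding]\label{lem:round}
Let $N\trianglelefteq G$ with $N$ $2$-transitive, and suppose that every coset of $N$ in $G$ has a proportion at least $\kappa>0$ of derangements. If $S\subseteq G$ is intersecting and $|S\cap Ny\cap G_{\alpha\to\beta}|\ge(1-\kappa)|N|/n$ for some $y,\alpha,\beta$, then $S\subseteq G_{\alpha\to\beta}$.
\end{lemma}

\begin{proof}
If some $g\in S$ had $g(\alpha)\ne\beta$, then by Lemma~\ref{lem:count} at least $\kappa|N|/(n-1)>\kappa|N|/n$ of the $|N|/n$ elements of $Ny\cap G_{\alpha\to\beta}$ would be excluded from $S$.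
\end{proof}

With $N=G$ this is the first step of the outline. The version with cosets reduces a group to a normal subgroup.

\begin{lemma}[Transfer]\label{lem:transfer}
Let $N$ be a $3$-transitive normal subgroup of $G$ and $c\ge\frac23$. If every intersecting subset of $N$ of size at least $c|N|/n$ lies in a canonical set of $N$, then every intersecting subset of $G$ of size at least $c|G|/n$ lies in a canonical set of $G$.
\end{lemma}

\begin{proof}
Let $S\subseteq G$ be intersecting with $|S|\ge c|G|/n$. By averaging, $|S\cap Ny|\ge c|N|/n$ for some $y$. Right multiplication by $y^{-1}$ does not change the quotients $gh^{-1}$, so $(S\cap Ny)y^{-1}$ is an intersecting subset of $N$ and lies in some $N_{\alpha'\to\beta}$. Thus $S\cap Ny\subseteq G_{\alpha\to\beta}$ with $\alpha=y^{-1}(\alpha')$. By Lemma~\ref{lem:cosets}(b) we may apply Lemma~\ref{lem:round} with $\kappa=\frac13$.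
\end{proof}

The same count shows that rounding is essentially sharp.

\begin{proof}[Proof of Theorem~\ref{thm:B}\textup{(iii)}]
Let $g(\alpha)\ne\beta$, let $A$ be the set of $h\in G_{\alpha\to\beta}$ that intersect $g$, and $S=A\cup\{g\}$. Then $S$ is intersecting, and Lemma~\ref{lem:count} with $N=G$ gives $|A|=\frac{|G|}n-\frac{|D|}{n-1}=\frac{|G|}n\bigl(1-\frac{n\,d(G)}{n-1}\bigr)$. Suppose $S\subseteq G_{\alpha'\to\beta'}$. Then $(\alpha',\beta')\ne(\alpha,\beta)$ because of $g$. Two distinct canonical sets of a $2$-transitive group are disjoint or meet in $\frac{|G|}{n(n-1)}$ elements, so $|A|\le\frac{|G|}{n(n-1)}$, which simplifies to $n(1-d(G))\le2$. This is false for $n>4$, since $d(G)\le\frac12$ by Lemma~\ref{lem:cosets}(a).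

The relative size of $S$ exceeds $1-d(G)-\frac{d(G)}{n-1}\ge1-d(G)-\frac1{2(n-1)}$, so for each $\varepsilon>0$ part (i) fails in large degree if $1-d(G)+\varepsilon$ is replaced by $1-d(G)-\varepsilon$. The groups $\mathrm{P\Gamma L}(2,2^r)$ are $3$-transitive and not twisted, and by Lemma~\ref{lem:dvalues}(d) the relative size of $S$ in them is at least $\frac23-o(1)$ as $r\to\infty$ through the primes. So no constant below $\frac23$ works in (ii) or in the conjecture.
\end{proof}

\section{Moments of the entry matrix}\label{sec:mom}

Let $G$ be $2$-transitive and let $U$ be the span of the functions $\mathbf 1_{\alpha\beta}$; it contains the constants, as $\sum_\beta\mathbf 1_{\alpha\beta}=1$. For a real function $f$ on $G$ with mean $\mu=\mathbb Ef$, let $f_U$ be its orthogonal projection to $U$ and put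
\[
a_{\alpha\beta}=n\langle f,\mathbf 1_{\alpha\beta}\rangle,\qquad b_{\alpha\beta}=a_{\alpha\beta}-\mu .
\]
Thus $a_{\alpha\beta}$ is the average of $f$ over $G_{\alpha\to\beta}$; for $f=\mathbf 1_S$ these are the entries of $S$. The projection $f_U$ is determined by the matrix $b$, and its $k$-th moment is a sum over $k$-tuples of cells weighted by the probability that a random $g$ passes through all of them. In a $k$-transitive group these probabilities are the same as in $\mathrm{Sym}(n)$. For $k=2,3$ the sums collapse to power sums of the entries.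

\begin{lemma}\label{lem:moments}
Let $G$ be $2$-transitive and $f$ real. Then $f_U=\mu+\frac{n-1}nF$ with $F(g)=\sum_\alpha b_{\alpha,g(\alpha)}$, and
\begin{equation}\label{eq:second}
\sum_{\alpha,\beta}b_{\alpha\beta}^2=\frac{n^2}{n-1}\,\mathbb E(f_U-\mu)^2 .
\end{equation}
If $G$ is $3$-transitive, then also
\begin{equation}\label{eq:third}
\sum_{\alpha,\beta}b_{\alpha\beta}^3=\frac{n^2(n-2)}{(n-1)^2}\,\mathbb E(f_U-\mu)^3 .
\end{equation}
\end{lemma}

\begin{proof}
Since $\sum_\beta\mathbf 1_{\alpha\beta}=\sum_\alpha\mathbf 1_{\alpha\beta}=1$, each row and column of $a$ sums to $n\mu$, so each row and column of $b$ sums to $0$. By inclusion--exclusion, for a set $R$ of rows and a set $L$ of columns,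
\begin{equation}\label{eq:offsum}
\sum_{\alpha\notin R,\ \beta\notin L}b_{\alpha\beta}=\sum_{\alpha\in R,\ \beta\in L}b_{\alpha\beta}.
\end{equation}
Write $F=\sum b_{\alpha\beta}\mathbf 1_{\alpha\beta}\in U$. The product $\mathbf 1_{\alpha\beta}\mathbf 1_{\gamma\delta}$ has mean $\frac1n$ if the two cells coincide, $\frac1{n(n-1)}$ if they lie in different rows and different columns, and $0$ otherwise. With \eqref{eq:offsum},
\[
\langle F,\mathbf 1_{\gamma\delta}\rangle=\frac{b_{\gamma\delta}}n+\frac{b_{\gamma\delta}}{n(n-1)}=\frac{b_{\gamma\delta}}{n-1}.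
\]
Hence $\langle\mu+\frac{n-1}nF,\mathbf 1_{\gamma\delta}\rangle=\frac{\mu+b_{\gamma\delta}}n=\langle f,\mathbf 1_{\gamma\delta}\rangle$ for all cells, which identifies $f_U$. Also $\mathbb EF^2=\sum b_{\gamma\delta}\langle F,\mathbf 1_{\gamma\delta}\rangle=\frac1{n-1}\sum b^2$, and \eqref{eq:second} follows.

Now let $G$ be $3$-transitive, put $\Sigma=\sum b^3$, and expand $F^3$ over ordered triples of rows.

\emph{Three equal rows} contribute $\frac1n\Sigma$.

\emph{Exactly two equal rows} contribute $\frac3{n(n-1)}\sum_{\alpha\ne\gamma,\,\beta\ne\delta}b_{\alpha\beta}^2b_{\gamma\delta}=\frac3{n(n-1)}\Sigma$, by \eqref{eq:offsum} applied to the sum over $(\gamma,\delta)$.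

\emph{Three distinct rows.} Here $3$-transitivity is used: each triple of cells in distinct rows and distinct columns has probability $1/(n)_3$. Summing over the third cell by \eqref{eq:offsum}, the contribution is $1/(n)_3$ times
\[
\sum_{\alpha\ne\gamma,\ \beta\ne\delta}b_{\alpha\beta}b_{\gamma\delta}\bigl(b_{\alpha\beta}+b_{\alpha\delta}+b_{\gamma\beta}+b_{\gamma\delta}\bigr).
\]
The first and last terms give $\Sigma$ each, as in the previous case. In the second, summing over $\gamma\ne\alpha$ replaces $b_{\gamma\delta}$ by $-b_{\alpha\delta}$, and summing over $\beta\ne\delta$ replaces $b_{\alpha\beta}$ by $-b_{\alpha\delta}$; the result is $\Sigma$. The third term is the second with $(\alpha,\beta)$ and $(\gamma,\delta)$ interchanged. The total is $4\Sigma$.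

Altogether $\mathbb EF^3=\frac{(n-1)(n-2)+3(n-2)+4}{(n)_3}\Sigma=\frac{n^2}{(n)_3}\Sigma=\frac n{(n-1)(n-2)}\Sigma$. Substituting $F=\frac n{n-1}(f_U-\mu)$ gives \eqref{eq:third}.
\end{proof}

Since $\sum b^3\le(\max b)\sum b^2$, for $3$-transitive $G$ and nonconstant $f_U$ we obtain
\begin{equation}\label{eq:ratio}
\max_{\alpha,\beta}b_{\alpha\beta}\ \ge\ \frac{n-2}{n-1}\cdot\frac{\mathbb E(f_U-\mu)^3}{\mathbb E(f_U-\mu)^2}.
\end{equation}
The whole method is visible in the case without error terms.

\begin{example}[The exact case]\label{ex:exact}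
Let $G$ be $3$-transitive of degree $n\ge6$ and let $S$ be intersecting with $|S|=|G|/n$ and $f=\mathbf 1_S\in U$. Then $f_U=f$ takes the values $1$ and $0$ with probabilities $\mu=\frac1n$ and $1-\mu$, so
\[
\mathbb E(f-\mu)^2=\mu(1-\mu),\qquad \mathbb E(f-\mu)^3=\mu(1-\mu)^3-(1-\mu)\mu^3=\mu(1-\mu)(1-2\mu).
\]
By \eqref{eq:ratio}, some entry satisfies $a_{\alpha\beta}\ge\frac1n+\frac{(n-2)^2}{n(n-1)}=\frac{n^2-3n+3}{n(n-1)}$. This is at least $\frac23$ precisely when $n^2-7n+9\ge0$, which holds for $n\ge6$. Lemma~\ref{lem:round} with $N=G$ and $\kappa=\frac13$ shows that $S$ is canonical. The mechanism is that for the indicator of a sparse set the second and third central moments are nearly equal; so $\sum b^3\approx\sum b^2$, and this forces an entry close to $1$.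
\end{example}

\begin{example}[What fails for $2$-transitive groups]\label{ex:plane}
Let $G=\mathrm{PGL}(3,q)$ act on the $n=q^2+q+1$ points of the projective plane; it is $2$-transitive, but preserves collinearity of triples. Let $S$ be the stabilizer of a line $\ell$. There are $n$ lines, permuted transitively, so $|S|=|G|/n$. A matrix preserving a plane $W\le\mathbb F_q^3$ acts on $\mathbb F_q^3/W$ by a scalar, which is a root of its characteristic polynomial; so it has an eigenvector. Thus the subgroup $S$ contains no derangement and is intersecting. The stabilizer of a point $\beta$ is transitive on the $q+1$ lines through $\beta$ and on the $q^2$ lines missing $\beta$, so for uniform $g\in G_{\alpha\to\beta}$ the line $g(\ell)$ is uniform in the first set if $\alpha\in\ell$ and in the second if $\alpha\notin\ell$. Hence $a_{\alpha\beta}$ is $\frac1{q+1}$ if $\alpha,\beta\in\ell$, is $\frac1{q^2}$ if $\alpha,\beta\notin\ell$, and is $0$ otherwise. Then $\sum a^2=2$ and $\sum b^2=\sum a^2-n^2\mu^2=1$, so \eqref{eq:second} gives $\mathbb E(f_U-\mu)^2=\frac{n-1}{n^2}=\mathbb E(f-\mu)^2$,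 that is, $f\in U$. So $S$ satisfies every hypothesis of Example~\ref{ex:exact} except $3$-transitivity, yet all entries are at most $\frac1{q+1}$ and $S$ is not canonical. A canonical set has one entry $1$ and $(n-1)^2$ entries $\frac1{n-1}$, so it also has $\sum a^2=2$: second moments cannot tell the two sets apart.
\end{example}

We now allow $f=\mathbf 1_S$ to be only close to $U$. The closeness is measured by $P=\|f_U\|^2/\|f\|^2\in[0,1]$. The difficulty is that an $L^2$ error does not in general control a third moment: $f_U$ might take large negative values on a small set. This cannot happen, because the entries of $S$ are nonnegative and so $f_U$ is bounded below.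

\begin{lemma}[A large entry]\label{lem:large}
Let $G$ be $3$-transitive, let $S\subseteq G$ have relative size $c\in(0,1]$, and put $f=\mathbf 1_S$, $\mu=c/n$, $P=\|f_U\|^2/\mu$. If $P\ge c/2$ and $P^2-c(1-P)>\frac3n$, then
\[
\max_{\alpha,\beta}a_{\alpha\beta}\ \ge\ \Bigl(1-\frac1{n-1}\Bigr)\Bigl(P^2-c(1-P)-\frac3n\Bigr).
\]
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:moments} and $a\ge0$, we have $f_U(g)=\frac cn+\frac{n-1}n\bigl(\sum_\alpha a_{\alpha,g(\alpha)}-c\bigr)\ge-c$ for all $g$.

\emph{On $S$.} Since $\langle f,f_U\rangle=\|f_U\|^2=P\mu$ and $|S|/|G|=\mu$, the average of $f_U$ over $S$ is $P$. The function $x^3$ is not convex on $[-c,\infty)$, but it lies above its tangent line at $P$ there: for $x\ge-c\ge-2P$,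
\[
x^3-3P^2x+2P^3=(x-P)^2(x+2P)\ge0 .
\]
Averaging over $S$ gives $\mathbb E[\mathbf 1_Sf_U^3]\ge\mu P^3$. By Cauchy--Schwarz, $\mathbb E[\mathbf 1_Sf_U^2]\ge\mu P^2$.

\emph{Off $S$.} It follows that $\mathbb E[\mathbf 1_{G\setminus S}f_U^2]\le\mu P(1-P)$, and $f_U^3\ge-cf_U^2$ gives $\mathbb E[\mathbf 1_{G\setminus S}f_U^3]\ge-c\mu P(1-P)$.

As $\mathbb Ef_U=\mu$, $\mathbb Ef_U^2=P\mu$ and $\mu\le\frac1n$,
\[
\mathbb E(f_U-\mu)^3=\mathbb Ef_U^3-3P\mu^2+2\mu^3\ge\mu P\Bigl(P^2-c(1-P)-\frac3n\Bigr)>0 .
\]
So $f_U$ is not constant, and $0<\mathbb E(f_U-\mu)^2\le\mu P$. Now use \eqref{eq:ratio} and $a_{\alpha\beta}\ge b_{\alpha\beta}$.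
\end{proof}

\section{The ratio bound with a gap}\label{sec:ratio}

It remains to show that a large intersecting set is close to $U$. A random walk on $G$ whose steps are derangements never moves from $S$ to $S$. If the steps are invariant under conjugation, the walk is diagonalized by characters, and $U$ turns out to be a sum of two of its eigenspaces.

Let $G$ be $2$-transitive. For each irreducible complex character $\chi$ fix a matrix representation $\rho_\chi$ affording it, and let $I_\chi$ be the span of the functions $g\mapsto\rho_\chi(g)_{ij}$. By the Schur orthogonality relations, the space of complex functions on $G$ is the orthogonal direct sum of the $I_\chi$; we write $f_\chi$ for the component of $f$ in $I_\chi$. The permutation character, which counts fixed points, is $1+\psi$ with $\psi$ irreducible of degree $n-1$, by $2$-transitivity. The functions $\mathbf 1_{\alpha\beta}$ are the entries of the permutation matrices, so $U=I_1\oplus I_\psi$, where $I_1$ consists of the constants.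

\begin{definition}
A \emph{weight} on $G$ is a probability distribution $w$ on $G$, supported on $D$, invariant under conjugation and under $x\mapsto x^{-1}$. Its operator and eigenvalues are
\[
(Kf)(g)=\sum_xw(x)f(xg),\qquad \eta_\chi=\frac1{\chi(1)}\sum_xw(x)\chi(x).
\]
The weight has \emph{gap $\delta$}, where $0<\delta\le1$, if $\eta_\chi\ge-\frac{1-\delta}{n-1}$ for all irreducible $\chi\ne1,\psi$.
\end{definition}

By Schur's lemma $\sum_xw(x)\rho_\chi(x)$ is a scalar matrix, with scalar $\eta_\chi$ as the trace shows; so $K$ acts on $I_\chi$ as multiplication by $\eta_\chi$. The $\eta_\chi$ are real because $w(x)=w(x^{-1})$, and $|\eta_\chi|\le1$. For every weight, $\eta_1=1$ and $\eta_\psi=-\frac1{n-1}$, since $\psi=-1$ on $D$. Convex combinations of weights are weights, with the corresponding combinations of eigenvalues. If every element of $A$ intersects every element of $B$, then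
\begin{equation}\label{eq:zero}
\langle K\mathbf 1_A,\mathbf 1_B\rangle=0,
\end{equation}
because $g\in B$ and $xg\in A$ force $x=(xg)g^{-1}\notin D$. Finally, the irreducible characters are an orthonormal basis of the class functions and $|\langle w,\chi\rangle|=\chi(1)|\eta_\chi|/|G|$, so Parseval's identity reads $\sum_\chi\chi(1)^2\eta_\chi^2=|G|\sum_xw(x)^2$. Hence
\begin{equation}\label{eq:parseval}
|\eta_\chi|\le\frac1{\chi(1)}\Bigl(|G|\sum_xw(x)^2\Bigr)^{1/2}.
\end{equation}
For the uniform weight on $D$ the bracket equals $1/d(G)$, so by Lemma~\ref{lem:cosets}(b)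
\begin{equation}\label{eq:uniform}
|\eta_\chi|\le\sqrt3/\chi(1)\qquad(G\text{ $3$-transitive, }w\text{ uniform on }D).
\end{equation}

If $-\frac1{n-1}$ is the least eigenvalue, the computation below with $\delta=0$ gives $|S|\le|G|/n$; this is the ratio bound. A gap makes it quantitative.

\begin{lemma}\label{lem:gap}
Suppose $G$ has a weight with gap $\delta$. Let $S$ be intersecting of relative size $c>0$, and let $f,\mu,P$ be as in Lemma~\ref{lem:large}. Then $c\le1$ and $P\ge1-\frac{1-c}\delta$.
\end{lemma}

\begin{proof}
We have $f_1=\mu$ and $\|f_\psi\|^2+\|f-f_U\|^2=\|f\|^2-\mu^2=\mu-\mu^2$. By \eqref{eq:zero},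
\[
0=\sum_\chi\eta_\chi\|f_\chi\|^2\ge\mu^2-\frac{\|f_\psi\|^2}{n-1}-\frac{1-\delta}{n-1}\|f-f_U\|^2=\mu^2-\frac{\mu-\mu^2}{n-1}+\frac\delta{n-1}\|f-f_U\|^2 .
\]
So $0\le\delta\|f-f_U\|^2\le\mu-n\mu^2=\mu(1-c)$, and $\|f-f_U\|^2=\mu(1-P)$.
\end{proof}

\begin{proposition}\label{prop:main}
Let $G$ be $3$-transitive of degree $n\ge60$ with a weight of gap $\frac16$. Then every intersecting set of relative size $c\ge\frac{71}{72}$ lies in a canonical set.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:gap}, $c\le1$ and $P\ge1-\varepsilon$ with $\varepsilon=6(1-c)\le\frac1{12}$. Then $P\ge c/2$ and $P^2-c(1-P)\ge(1-\varepsilon)^2-\varepsilon\ge1-3\varepsilon\ge\frac34$. Lemma~\ref{lem:large} gives an entry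
\[
a_{\alpha\beta}\ge\Bigl(1-\frac1{n-1}\Bigr)\Bigl(\frac34-\frac3n\Bigr)\ge\frac34-\frac3n-\frac1{n-1}\ge\frac34-\frac5n\ge\frac23 .
\]
Apply Lemma~\ref{lem:round} with $N=G$ and $\kappa=\frac13$.
\end{proof}

\section{Weights for the basic and twisted groups}\label{sec:weights}

A weight with gap $\delta$ also has gap $\delta'$ for $0<\delta'\le\delta$. We construct weights with gaps $\frac12$, $1$, $\frac25$ and $\frac16$ for $\mathrm{Alt}(n)$, $\mathrm{PGL}(2,q)$, $\mathrm{AGL}(m,2)$ and the twisted groups of degree at least $60$. By \eqref{eq:uniform}, the uniform weight controls every character of degree much larger than $n$; characters of degree about $n$ or less must be treated individually. We use \emph{Clifford's theorem}: if $N\trianglelefteq G$ and $\chi$ is irreducible, then $\chi|_N$ is a multiple of the sum of one $G$-orbit of irreducible characters of $N$. If $|G:N|=2$, then $\chi|_N$ is irreducible or a sum of two irreducible characters of equal degree.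

\subsection{Alternating groups}\label{sec:alt}

Let $n\ge9$ and let $w$ be uniform on $D$. An irreducible character $\chi\ne1,\psi$ of $\mathrm{Alt}(n)$ is a constituent of the restriction of an irreducible character of $\mathrm{Sym}(n)$. The four characters excluded in (F4) restrict to $1,1,\psi,\psi$, so $\chi(1)\ge\frac12\cdot\frac{n(n-3)}2$. By \eqref{eq:uniform},
\begin{equation}\label{eq:alt}
|\eta_\chi|\le\frac{4\sqrt3}{n(n-3)}\qquad(\chi\ne1,\psi).
\end{equation}
For $n\ge60$ we have $n(n-3)\ge 57(n-1)>8\sqrt3\,(n-1)$, so $w$ has gap $\frac12$.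

\subsection{The groups $\mathrm{PGL}(2,q)$}\label{sec:pgl}

Let $G=\mathrm{PGL}(2,q)$, $n=q+1$. Identify $\mathbb F_q^2$ with $\mathbb F_{q^2}$, and let $C\cong\mathbb F_{q^2}^*/\mathbb F_q^*$ be the image in $G$ of the multiplications by nonzero elements, a cyclic group of order $q+1$. A matrix $A$ induces a derangement when its characteristic polynomial is irreducible over $\mathbb F_q$. Such an $A$ is conjugate to multiplication by a root of that polynomial, and the only field of order $q^2$ of matrices containing $A$ is $\mathbb F_q[A]$. Conversely, multiplication by an element of $\mathbb F_{q^2}\setminus\mathbb F_q$ has irreducible characteristic polynomial. So $D$ is the disjoint union of the sets $C'\setminus\{1\}$ over the conjugates $C'$ of $C$, and the average of a class function over $D$ equals its average over $C\setminus\{1\}$. The character table gives the following complete list of irreducible characters; $\mathrm{sgn}$, which exists for odd $q$ only, is the linear character with kernel $\mathrm{PSL}(2,q)$.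
\begin{center}
\begin{tabular}{lll}
character & degree & value at $x\in C\setminus\{1\}$\\ \hline
$1$, $\mathrm{sgn}$ & $1$ & $1$, $\mathrm{sgn}(x)$\\
$\psi$ (Steinberg), $\mathrm{sgn}\cdot\psi$ & $q$ & $-1$, $-\mathrm{sgn}(x)$\\
a family & $q+1$ & $0$\\
$\chi_\theta$, $\theta\in\mathrm{Irr}(C)$, $\theta^2\ne1$ & $q-1$ & $-(\theta(x)+\overline{\theta(x)})$
\end{tabular}
\end{center}
Characters of degree $q+1$ have eigenvalue $0$ for every weight.

\emph{Even $q$.} Let $w$ be uniform on $D$. As $\sum_{C\setminus\{1\}}\theta=-1$, we get $\sum_xw(x)\chi_\theta(x)=\frac2q$ and $\eta_{\chi_\theta}=\frac2{q(q-1)}$.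

\emph{Odd $q$.} A generator of $\mathbb F_{q^2}^*$ acts with determinant equal to its norm, a nonsquare of $\mathbb F_q$; so $C_0=C\cap\mathrm{PSL}(2,q)$ has index $2$ in $C$ and is the subgroup of squares, of order $\frac{q+1}2$. The uniform weight has no gap: it gives $\eta_{\mathrm{sgn}}=\frac1q\bigl(\frac{q-1}2-\frac{q+1}2\bigr)=-\frac1{n-1}$. We therefore let $w$ give total mass $\frac12$, uniformly, to each of $D\cap\mathrm{PSL}(2,q)$ and $D\setminus\mathrm{PSL}(2,q)$. Then $\eta_{\mathrm{sgn}}=\eta_{\mathrm{sgn}\cdot\psi}=0$. If $\theta^2\ne1$, then $\theta$ is nontrivial on $C_0$, so $\sum_{C_0\setminus\{1\}}\theta=-1$ and $\sum_{C\setminus C_0}\theta=\sum_C\theta-\sum_{C_0}\theta=0$. As $|C_0\setminus\{1\}|=\frac{q-1}2$, we get $\sum_xw(x)\chi_\theta(x)=\frac12\cdot\frac2{(q-1)/2}=\frac2{q-1}$.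

In both cases $w$ has gap $1$; more precisely,
\begin{equation}\label{eq:pgl}
0\le\eta_\chi\le\frac2{(q-1)^2}\qquad(\chi\ne1,\psi).
\end{equation}

\subsection{The groups $\mathrm{AGL}(m,2)$}\label{sec:agl}

Let $G=T\rtimes\mathrm{GL}(m,2)$, where $T$ is the group of translations, and $n=2^m$.

\begin{lemma}\label{lem:agldeg}
Let $m\ge4$ and let $\chi\ne1,\psi$ be an irreducible character of $G$. If $T\le\ker\chi$, then $\chi(1)\ge\frac n2-1$. Otherwise $\chi(1)\ge(n-1)(\frac n4-1)$.
\end{lemma}

\begin{proof}
For $k\ge3$ let $Q_k\le\mathrm{GL}(k,2)$ be the group of matrices $\begin{pmatrix}A&v\\0&1\end{pmatrix}$ with $A\in\mathrm{GL}(k-1,2)$, $v\in\mathbb F_2^{k-1}$. Then $Q_k=W_k\rtimes\mathrm{GL}(k-1,2)$, where $W_k\cong\mathbb F_2^{k-1}$ is given by $A=I$, and $A$ acts on $W_k$ by $v\mapsto Av$, hence transitively on the $2^{k-1}-1$ nontrivial linear characters of $W_k$. These therefore occur with equal multiplicity in the restriction to $W_k$ of any character of $Q_k$. So: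

(a) \emph{A character of $Q_k$ whose kernel does not contain $W_k$ has degree at least $2^{k-1}-1$.}

(b) \emph{A nontrivial irreducible character of $\mathrm{GL}(k,2)$, $k\ge3$, has degree at least $2^{k-1}-1$.} The group is simple, so the character is faithful, and (a) applies to its restriction.

(c) \emph{A nontrivial irreducible character of $Q_m$ has degree at least $2^{m-2}-1$.} Use (a) if its kernel does not contain $W_m$, and (b) with $k=m-1$ otherwise.

If $T\le\ker\chi$, then $\chi$ is a character of $\mathrm{GL}(m,2)$, and (b) applies. Otherwise we use Clifford theory for an abelian normal subgroup with a complement. The group $\mathrm{GL}(m,2)$ is transitive on the $n-1$ nontrivial characters of $T$, and the stabilizer of $\varphi\colon x\mapsto(-1)^{x_m}$ is $Q_m$. Extend $\varphi$ to $T\rtimes Q_m$ trivially on $Q_m$. The irreducible characters of $G$ with $T\not\le\ker\chi$ are then the characters induced from $\varphi\rho$ with $\rho\in\mathrm{Irr}(Q_m)$, and they have degree $(n-1)\rho(1)$. The character $\psi$ is among them, since $\psi=-1$ on $T\setminus\{1\}$;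 it has $\rho(1)=1$, so $\rho=1$ by (c). For the others $\rho\ne1$, and (c) applies.
\end{proof}

Let $w_D$ be uniform on $D$, with eigenvalues $\eta^D_\chi$. By \eqref{eq:uniform}, for $\chi\ne1,\psi$,
\begin{equation}\label{eq:agl}
|\eta^D_\chi|\le\frac{2\sqrt3}{n-2}\quad(T\le\ker\chi),\qquad|\eta^D_\chi|\le\frac{\sqrt3}{(\frac n4-1)(n-1)}\quad(T\not\le\ker\chi).
\end{equation}
The first bound exceeds $\frac1{n-1}$ and gives no gap. The remedy is the weight $w_T$, uniform on $T\setminus\{1\}\subseteq D$. Its eigenvalue is $\eta^T_\chi=1$ if $T\le\ker\chi$. Otherwise $\chi|_T$ has no trivial constituent by Clifford's theorem, so $\sum_T\chi=0$ and $\eta^T_\chi=-\frac1{n-1}$. Each weight is good where the other is bad. For $m\ge6$ take $w=\frac12w_D+\frac12w_T$. If $T\le\ker\chi$, then $\eta_\chi\ge\frac12-\frac12=0$. Otherwise, for $\chi\ne\psi$, we have $\frac n4-1\ge15$ and $\eta_\chi\ge-\frac1{n-1}\bigl(\frac12+\frac{\sqrt3}{30}\bigr)\ge-\frac{3/5}{n-1}$. So $w$ has gap $\frac25$.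

\subsection{Twisted groups}\label{sec:twisted}

Let $q=p^f$ be odd and $N=\mathrm{PSL}(2,q)$. Since $N$ is not $3$-transitive, Lemma~\ref{lem:transfer} is not available, and we need a weight on the twisted group itself.

\emph{Structure.} The quotient $\mathrm{P\Gamma L}(2,q)/N$ is generated by the normal, hence central, subgroup $\mathrm{PGL}(2,q)/N$ of order $2$ and the cyclic group $N\langle\sigma\rangle/N$ of order $f$, which intersect trivially. So it is $\mathbb Z/2\times\mathbb Z/f$. The group $N$ has two orbits on ordered triples of distinct points. The map $\sigma$ normalizes $N$ and fixes $(\infty,0,1)$, so it preserves both orbits, whereas the elements of $\mathrm{PGL}(2,q)\setminus N$ interchange them. Thus $N\le G\le\mathrm{P\Gamma L}(2,q)$ is $3$-transitive if and only if $G/N$ contains an element $(1,j)$, and twisted if moreover $(1,0)\notin G/N$. If $f$ is odd, then $f\cdot(1,j)=(1,0)$. So for a twisted group $f$ is even and $q\equiv1\pmod4$. (For even $f$, the subgroup generated by $(1,f/2)$ defines a twisted group.)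

\emph{Characters of $N$.} With $C_0$ as in Section~\ref{sec:pgl}, $D\cap N$ is the disjoint union of the sets $C_0'\setminus\{1\}$ over the conjugates $C_0'$ of $C_0$ in $\mathrm{PGL}(2,q)=NC$, and these are conjugate under $N$. For $q\equiv1\pmod4$ the character table of $N$ lists, besides $1$ and $\mathrm{St}=\psi|_N$, characters of degrees $q+1$ and $\frac{q+1}2$, which vanish on $D\cap N$, and characters of degree $q-1$, equal to $-(\theta+\bar\theta)$ on $C_0\setminus\{1\}$ for some $1\ne\theta\in\mathrm{Irr}(C_0)$, whose sum over $C_0\setminus\{1\}$ is $+2$. Hence every irreducible $\nu\ne1,\mathrm{St}$ of $N$ has nonnegative average over $D\cap N$ and degree at least $\frac{q+1}2$.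

\emph{The weight.} Let $G$ be twisted and $\ell=|G:N|$. Let $w_1$ be uniform on $D\cap N$, and let $w_2(x)=\frac1{\ell\,|D\cap Nz|}$ for $x\in D\cap Nz$, so that $w_2$ gives mass $1/\ell$ to each coset; the sets $D\cap Nz$ are nonempty by Lemma~\ref{lem:cosets}(c). Conjugation fixes each coset because $G/N$ is abelian, and inversion maps $D\cap Nz$ onto $D\cap Nz^{-1}$; so $w_1$ and $w_2$ are weights. Write $\eta^{(1)},\eta^{(2)}$ for their eigenvalues. The characters $1$ and $\mathrm{St}$ of $N$ are $G$-invariant, so by Clifford's theorem an irreducible $\chi\ne1,\psi$ of $G$ is of one of three kinds.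
\begin{enumerate}
\item \emph{$\chi=\lambda\ne1$ is a linear character of $G/N$.} Then $\eta^{(1)}_\lambda=1$ and $\eta^{(2)}_\lambda=\frac1\ell\sum_{Nz\in G/N}\lambda(z)=0$.
\item \emph{$\chi|_N$ contains $\mathrm{St}$.} Gallagher's theorem states that if an irreducible character of $N\trianglelefteq G$ extends to a character $\psi$ of $G$, then the irreducible characters of $G$ lying over it are the $\psi\lambda$ with $\lambda\in\mathrm{Irr}(G/N)$. So $\chi=\psi\lambda$ with $\lambda\ne1$. As $\psi=-1$ on $D$, $\eta^{(i)}_\chi=-\frac1q\eta^{(i)}_\lambda$; that is, $\eta^{(1)}_\chi=-\frac1q$ and $\eta^{(2)}_\chi=0$.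
\item \emph{$\chi|_N$ is a sum of characters $\nu\ne1,\mathrm{St}$.} Then $\eta^{(1)}_\chi\ge0$ and $\chi(1)\ge\frac{q+1}2$. By Lemma~\ref{lem:cosets}(c), $\sum w_2^2\le\max w_2\le\frac6{\ell|N|}=\frac6{|G|}$, so \eqref{eq:parseval} gives $\eta^{(2)}_\chi\ge-\frac{2\sqrt6}{q+1}\ge-\frac5q$.
\end{enumerate}
The weight $w_1$ has no gap because of the second kind, and our bound for $w_2$ is too weak on the third. For $w=(1-t)w_1+tw_2$ the three lower bounds are $0$, $-\frac{1-t}q$ and $-\frac{5t}q$. They balance at $t=\frac16$, where $\eta_\chi\ge-\frac56\cdot\frac1{n-1}$ for all $\chi\ne1,\psi$. So $w$ has gap $\frac16$. This is the smallest of the four gaps, and it determines the constant $\frac{71}{72}=1-\frac16\cdot\frac1{12}$.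

\section{The uniform constant}\label{sec:A}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $G$ be $3$-transitive of degree $n\ge60$. If $G$ is basic or twisted, it has a weight of gap $\frac16$ by Section~\ref{sec:weights} (for $\mathrm{AGL}(m,2)$, $n\ge60$ means $m\ge6$), and Proposition~\ref{prop:main} applies. Otherwise, by (F3), $G$ has a basic normal subgroup $N$ of degree $n$, which is $3$-transitive, and Lemma~\ref{lem:transfer} with $c=\frac{71}{72}$ transfers the result from $N$ to $G$.

Let $c_0=1-1/60!$, so $c_0\ge\frac{71}{72}$, and let $n<60$. Then $|G|/n<60!$, so $|S|\ge c_0|G|/n$ implies $|S|>|G|/n-1$. Both $|S|$ and $|G|/n$ are integers and $|S|\le|G|/n$ by (F1). Hence $|S|=|G|/n$, and $S$ is canonical by (F2).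
\end{proof}

\section{A dichotomy for the entries and the sharp constants}\label{sec:B}

Even with a gap close to $1$, Lemma~\ref{lem:gap} gives only $P\ge c-o(1)$, and then Lemma~\ref{lem:large} gives an entry of size about $c^2-c(1-c)=c(2c-1)$. This is positive for $c>\frac12$, but for $c=\frac23$ it is $\frac29$, far below what rounding requires. A second argument closes the distance: intermediate entries do not occur.

Split an intersecting set $S$ into $A=S\cap G_{\alpha\to\beta}$, of density $a$ in the canonical set, and the rest $B$. From any point of $B$, one step of the walk enters $G_{\alpha\to\beta}$ with probability $\frac1{n-1}$, so it would hit a featureless subset of density $a$ with probability about $\frac a{n-1}$. It never hits $A$. So the deviation $u=\mathbf 1_A-a\mathbf 1_{\alpha\beta}$ must have $Ku$ of order $\frac an$ on $B$, and if $K$ shrinks such functions strongly, then $a$ or $B$ is small. The component $u_\psi$, on which the eigenvalue is always $-\frac1{n-1}$, needs a separate bound. We say that a weight satisfies (M$_\omega$) if for every real $u$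 with $\mathbb Eu=0$ supported on a canonical set,
\[
\|Ku\|^2\le\frac1{(n-1)^2}\bigl(\|u_\psi\|^2+\omega^2\|u\|^2\bigr).
\]

\begin{proposition}[Dichotomy]\label{prop:dich}
Let $G$ be $3$-transitive with a weight satisfying \textup{(M$_\omega$)}. If $S$ is intersecting of relative size $c$, then every entry satisfies $a_{\alpha\beta}(c-a_{\alpha\beta})\le\omega^2+\frac2n$.
\end{proposition}

\begin{proof}
Fix $(\alpha,\beta)$ and put $\Gamma=G_{\alpha\to\beta}$, $h=\mathbf 1_{\alpha\beta}$, $a=a_{\alpha\beta}$, $A=S\cap\Gamma$, $B=S\setminus A$, $\mu_B=|B|/|G|=\frac{c-a}n$ and $u=\mathbf 1_A-ah$. We may assume $0<a<c$. The function $u$ is supported on $\Gamma$, has mean $0$, and the average of $u^2$ over $\Gamma$ is $a(1-a)^2+(1-a)a^2=a(1-a)$; so $\|u\|^2\le\frac an$.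

Since $h-\frac1n\in I_\psi$, we have $Kh=\frac1n-\frac1{n-1}(h-\frac1n)=\frac{1-h}{n-1}$, which equals $\frac1{n-1}$ on $B$. By \eqref{eq:zero}, $0=\langle K\mathbf 1_A,\mathbf 1_B\rangle=\frac{a\mu_B}{n-1}+\langle Ku,\mathbf 1_B\rangle$. Cauchy--Schwarz gives $\frac{a\mu_B}{n-1}\le\|Ku\|\sqrt{\mu_B}$, so by (M$_\omega$)
\begin{equation}\label{eq:dich}
a^2\mu_B\le\|u_\psi\|^2+\omega^2\|u\|^2 .
\end{equation}

To bound $u_\psi$, let $y_{\gamma\delta}$ be the average of $u$ over $G_{\gamma\to\delta}$. As $\mathbb Eu=0$, we have $u_\psi=u_U$, and \eqref{eq:second} gives $\|u_\psi\|^2=\frac{n-1}{n^2}\sum y^2$. We have $y_{\alpha\beta}=0$, and $y_{\gamma\delta}=0$ if exactly one of $\gamma=\alpha$, $\delta=\beta$ holds, since then $G_{\gamma\to\delta}\cap\Gamma=\emptyset$. For the remaining cells choose $t\in\Gamma$, so $\Gamma=tH$ with $H=G_\alpha$. Because $G$ is $3$-transitive, $H$ is $2$-transitive of degree $n-1$ on $\Omega\setminus\{\alpha\}$. The function $v(x)=u(tx)$ on $H$ has mean $0$ and mean square $a(1-a)$. Its average over $H_{\gamma\to\delta'}$ is the average of $u$ over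 $\Gamma\cap G_{\gamma\to t(\delta')}$, a set that contains the support of $u$ in $G_{\gamma\to t(\delta')}$ and occupies a proportion $\frac1{n-1}$ of it; so this average is $(n-1)y_{\gamma,t(\delta')}$. Identity \eqref{eq:second} for $H$ and $v$ gives $(n-1)^2\sum y^2\le\frac{(n-1)^2}{n-2}\,a(1-a)$. Therefore $\|u_\psi\|^2\le\frac{(n-1)a}{n^2(n-2)}\le\frac{2a}{n^2}$.

Now \eqref{eq:dich} reads $\frac{a^2(c-a)}n\le\frac{2a}{n^2}+\frac{\omega^2a}n$. Divide by $a/n$.
\end{proof}

\begin{lemma}\label{lem:LM}
There is a sequence $\omega_n\to0$ such that every basic group of sufficiently large degree $n$ has a weight with gap $1-\omega_n$ and a weight satisfying \textup{(M$_{\omega_n}$)}.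
\end{lemma}

\begin{proof}
Both properties persist when $\omega$ is increased (up to $\omega<1$), so it suffices to treat each family. For $\mathrm{Alt}(n)$ and $\mathrm{PGL}(2,q)$, \eqref{eq:alt} and \eqref{eq:pgl} give $|\eta_\chi|\le\frac\omega{n-1}$ for all $\chi\ne1,\psi$, with $\omega=\frac{4\sqrt3(n-1)}{n(n-3)}$ and $\omega=\frac{2q}{(q-1)^2}$. This is a gap $1-\omega$, and (M$_\omega$) follows from $\|Ku\|^2=\sum_\chi\eta_\chi^2\|u_\chi\|^2$ and $u_1=0$.

For $\mathrm{AGL}(m,2)$ we use two weights. For the gap take $w=(1-t)w_D+tw_T$ with $t=\frac4{n-2}$. By \eqref{eq:agl}, $\eta_\chi\ge t-\frac{2\sqrt3}{n-2}\ge0$ if $T\le\ker\chi$ and $\chi\neq1$, and $\eta_\chi\ge-\frac1{n-1}\bigl(\frac{\sqrt3}{n/4-1}+t\bigr)$ if $T\not\le\ker\chi$ and $\chi\ne\psi$.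

For (M$_\omega$) take $w_D$. The eigenvalues with $T\le\ker\chi$ are bounded only by a multiple of $\frac1n$, but $u$ has little mass on them; this is where the support condition on $u$ is used. The spaces $I_\chi$ with $T\le\ker\chi$ span the functions constant on cosets of $T$, and the projection $u_T$ of $u$ to their sum averages $u$ over each coset. As $T$ is regular on $\Omega$, a canonical set meets each coset $Tg$ in exactly one element $g'$, so $u_T=u(g')/n$ on the $n$ elements of $Tg$, and $\|u_T\|^2=\frac1n\|u\|^2$. By \eqref{eq:agl},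
\[
\|Ku\|^2\le\frac{\|u_\psi\|^2}{(n-1)^2}+\frac{3\,\|u\|^2}{(\frac n4-1)^2(n-1)^2}+\frac{12}{(n-2)^2}\cdot\frac{\|u\|^2}n ,
\]
which is (M$_\omega$) with $\omega^2=\frac3{(n/4-1)^2}+\frac{12(n-1)^2}{n(n-2)^2}\to0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}\textup{(i)}]
Let $\omega=\omega_n<\frac14$, and let $S$ be intersecting of relative size $c\ge1-d(G)+\varepsilon$. By Lemma~\ref{lem:cosets}(a), $c\ge\frac12+\varepsilon$. Lemma~\ref{lem:gap} with $\delta=1-\omega$ gives $c\le1$ and $P\ge1-\frac{1-c}{1-\omega}=\frac{c-\omega}{1-\omega}\ge c-\omega\ge\frac c2$. Hence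
\[
P^2-c(1-P)\ge(c-\omega)^2-c(1-c+\omega)\ge c(2c-1)-3\omega\ge\varepsilon-3\omega .
\]
Choose $n_0(\varepsilon)$ so that for $n\ge n_0(\varepsilon)$ both $\bigl(1-\frac1{n-1}\bigr)\bigl(\varepsilon-3\omega_n-\frac3n\bigr)\ge\frac\varepsilon2$ and $\omega_n^2+\frac2n\le\frac{\varepsilon^2}2$. Lemma~\ref{lem:large} gives an entry $a_{\alpha\beta}\ge\frac\varepsilon2$, and Proposition~\ref{prop:dich} gives $c-a_{\alpha\beta}\le\frac2\varepsilon\bigl(\omega^2+\frac2n\bigr)\le\varepsilon$. So $a_{\alpha\beta}\ge1-d(G)$, and Lemma~\ref{lem:round} with $N=G$, $\kappa=d(G)$ yields $S\subseteq G_{\alpha\to\beta}$.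
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}\textup{(ii)}]
Part (i) loses an $\varepsilon$, so the bound $d(G)\ge\frac13$ alone does not reach $\frac23$; we need the basic groups to stay away from $\frac13$. Put $\varepsilon_0=2^{-32}$. By Lemma~\ref{lem:dvalues}(a)--(c), and since $\frac12$ and $\frac1e$ exceed $\frac13+\varepsilon_0$, every basic group of large degree has $d(G)\ge\frac13+\varepsilon_0$, that is, $1-d(G)+\varepsilon_0\le\frac23$. So (i) with $\varepsilon=\varepsilon_0$ proves (ii) for basic groups. By (F3), any other $3$-transitive group of degree $n>24$ that is not twisted has a basic normal subgroup of degree $n$, and Lemma~\ref{lem:transfer} applies with $c=\frac23$.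
\end{proof}

Part (iii) was proved in Section~\ref{sec:der}, so Theorem~\ref{thm:B} is complete. The argument for (i) does not extend to twisted groups as it stands: the weight of Section~\ref{sec:twisted} has eigenvalue $-\frac56\cdot\frac1{n-1}$ on the characters $\psi\lambda$, so its gap does not tend to $1$.

\begin{thebibliography}{9}

\bibitem{Cameron} Cameron, \emph{Bull. LMS} \textbf{13} (1981).

\bibitem{DixonMortimer} Dixon and Mortimer, \emph{Permutation Groups}.

\bibitem{Pantangi} Venkata Raghu Tej Pantangi, All $3$-transitive groups satisfy the strict-EKR property, arXiv:2311.13055 (2023).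

\bibitem{Rasala} Rasala, \emph{J. Algebra} \textbf{45} (1977).

\end{thebibliography}
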